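\title{Symmetric numerical semigroups that do not come from weighted homogeneous surface singularities}

\begin{abstract}
The degrees of the nonzero homogeneous functions on a normal weighted homogeneous surface singularity form a numerical semigroup. When the link is a rational homology sphere, Pinkham's formula computes this semigroup from the Seifert invariants, and the semigroups obtained in this way are called representable. We show that there are infinitely many symmetric numerical semigroups that are not representable. Non-representability is characterized by a linear inequality between floor functions, such inequalities are produced by a random construction, and a doubling construction makes the examples symmetric. We also show that a numerical semigroup with least positive element $m$ and Frobenius number $f<2m$ is representable, while there are non-representable ones with $2m<f<3m$.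
\end{abstract}

\section{Introduction}

A \emph{numerical semigroup} is a subset $S\subseteq\mathbb Z_{\ge0}$ that contains $0$, is closed under addition and has finite complement in $\mathbb Z_{\ge0}$. The elements of the complement are the \emph{gaps} of $S$, and the \emph{Frobenius number} $f_S$ is the largest integer not in $S$ (so $f_S=-1$ for $S=\mathbb Z_{\ge0}$). The integers $x$ and $f_S-x$ cannot both lie in $S$, since their sum does not. The semigroup is \emph{symmetric} if exactly one of them always does: for every integer $x$, one has $x\in S$ if and only if $f_S-x\notin S$. For example, $\{0,2,3,4,\dots\}$ is symmetric with $f_S=1$.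

Numerical semigroups arise from singularities as follows. Let $(X,0)$ be a complex normal weighted homogeneous surface singularity, that is, the germ at the vertex of an affine variety $X$ with a good $\mathbb C^*$-action. Its coordinate ring is graded, $R_X=\bigoplus_{\ell\ge0}R_{X,\ell}$, and the set of degrees $\{\ell\ge0: R_{X,\ell}\ne0\}$ is a numerical semigroup. Assume that the link $M$ of $(X,0)$ is a rational homology sphere. Then $M$ is a negative definite Seifert $3$-manifold, and the semigroup depends only on $M$, equivalently on the star-shaped minimal good dual resolution graph $\Gamma$; it is denoted $\mathcal S_\Gamma$. The graph is encoded by its Seifert invariants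
\[
(-b_0;(\alpha_1,\omega_1),\dots,(\alpha_\nu,\omega_\nu)),\qquad 0<\omega_i<\alpha_i,\quad \gcd(\alpha_i,\omega_i)=1 ,
\]
where $-b_0$ is the integer decorating the central vertex, each pair $(\alpha_i,\omega_i)$ describes one leg, and $e=-b_0+\sum_i\omega_i/\alpha_i<0$. Pinkham's formula states that
\begin{equation}\label{eq:pinkham}
\mathcal S_\Gamma=\{\ell\ge0:\ N(\ell)\ge0\},\qquad N(\ell)=b_0\ell-\sum_{i=1}^\nu\Big\lceil\frac{\ell\omega_i}{\alpha_i}\Big\rceil .
\end{equation}
A numerical semigroup is \emph{representable} if it equals $\mathcal S_\Gamma$ for some such singularity, equivalently for some Seifert invariants as above. Formula \eqref{eq:pinkham} is the only geometric input of this paper. Our non-representability proofs exclude every number $\nu$ of legs, and the representations that we construct have $\nu\ge3$, so conventions about graphs with few legs play no role. The following question comes from Baja and L\'aszl\'o~\cite{BL}.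

\begin{quote}
\emph{Is there a symmetric numerical semigroup that is not representable?}
\end{quote}

To see what is being asked, call a function on the integers of the form
\[
N(\ell)=\mu\ell+\sum_{i=1}^k\lfloor\ell s_i\rfloor\qquad(\mu,s_1,\dots,s_k\in\mathbb R)
\]
a \emph{floor sum}. Since $-\lceil x\rceil=\lfloor-x\rfloor$, the function in \eqref{eq:pinkham} is a floor sum. With $\{x\}=x-\lfloor x\rfloor$, all real $u,v$ satisfy the carry identity
\begin{equation}\label{eq:carry}
\lfloor u+v\rfloor-\lfloor u\rfloor-\lfloor v\rfloor=\{u\}+\{v\}-\{u+v\}=\begin{cases}1&\text{if }\{u\}+\{v\}\ge1,\\0&\text{otherwise.}\end{cases}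
\end{equation}
Hence floor sums are superadditive, $N(x+y)\ge N(x)+N(y)$, which is why $\{N\ge0\}$ is closed under addition.

\begin{example}\label{ex:simple}
The invariants $(-3;(2,1),(2,1),(2,1))$ have $e=-\frac32$ and $N(\ell)=3\ell-3\lceil\ell/2\rceil\ge0$, so $\mathbb Z_{\ge0}$ is representable. For $m\ge2$ take $b_0=2m-1$ and $2m$ legs $(m,m-1)$. Then $e=-1$ and $N(\ell)=2m\lfloor\ell/m\rfloor-\ell$. This is negative for $0<\ell<m$, and positive for $\ell\ge m$ because then $\ell<m(\lfloor\ell/m\rfloor+1)\le2m\lfloor\ell/m\rfloor$. So $\{0,m,m+1,\dots\}$ is representable.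
\end{example}

For a given $S$ one has to meet finitely many sign conditions, $N\ge0$ on a set of generators and $N<0$ on the gaps, with an unlimited number of legs and unlimited denominators. One may therefore guess that every numerical semigroup is representable, or at least every semigroup as rigid as a symmetric one. Both guesses fail.

\begin{theorem}\label{thm:sym}
There is a numerical semigroup $S$ such that every symmetric numerical semigroup $T$ with $S=\{\ell:2\ell\in T\}$ is non-representable, and infinitely many such $T$ exist. In particular, there are infinitely many symmetric numerical semigroups that are not representable.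
\end{theorem}

The reason is that the values of all floor sums satisfy linear inequalities beyond superadditivity, and such an inequality can contradict a prescribed sign pattern. For finite multisets $A,B$ of positive integers put
\[
D(s)=D_{A,B}(s)=\sum_{\ell\in A}\lfloor\ell s\rfloor-\sum_{g\in B}\lfloor gs\rfloor\qquad(s\in\mathbb R).
\]
Sums over $A$, $B$ and the cardinalities $|A|$, $|B|$ count multiplicities; inclusions and intersections refer to the underlying sets; $\langle B\rangle$ is the monoid generated by $B$.

\begin{definition}\label{def:pair}
An \emph{obstruction pair} is a pair $(A,B)$ of nonempty finite multisets of positive integers such that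
\begin{itemize}
\item[(i)] $\sum_{\ell\in A}\ell=\sum_{g\in B}g$;
\item[(ii)] $D_{A,B}(s)\ge0$ for all $s\in\mathbb R$;
\item[(iii)] $A\cap\langle B\rangle=\emptyset$.
\end{itemize}
\end{definition}

These pairs account for every failure of representability.

\begin{theorem}\label{thm:crit}
A numerical semigroup $S\ne\mathbb Z_{\ge0}$ is non-representable if and only if there is an obstruction pair $(A,B)$ with $A\cap S=\emptyset$ and $B\subset S$.
\end{theorem}

The criterion also locates where failure begins.

\begin{theorem}\label{thm:depth}
Let $S$ be a numerical semigroup and $m$ its least positive element. If $f_S<2m$, then $S$ is representable. There are non-representable numerical semigroups with $2m<f_S<3m$.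
\end{theorem}

In terms of the depth $\lceil(f_S+1)/m\rceil$, the first condition means depth at most $2$ and the second means depth $3$, so the bound is sharp in the depth.

Sections~\ref{sec:ineq}--\ref{sec:shape} study obstruction pairs and prove Theorem~\ref{thm:crit} and the first half of Theorem~\ref{thm:depth}. Section~\ref{sec:double} reduces Theorem~\ref{thm:sym} to finding a single obstruction pair. Section~\ref{sec:random} constructs pairs at random, so the existence proofs do not exhibit a specific semigroup, and Sections~\ref{sec:first} and~\ref{sec:three} apply the construction. Theorem~\ref{thm:sym} uses only Sections~\ref{sec:ineq} and~\ref{sec:double}--\ref{sec:first}.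

\section{Linear inequalities for floor sums}\label{sec:ineq}

Conditions (i) and (ii) say that one linear inequality holds for the building blocks $\ell\mapsto\pm\ell$ and $\ell\mapsto\lfloor\ell s\rfloor$ of a floor sum, and hence for all floor sums.

\begin{lemma}\label{lem:ineq}
If $(A,B)$ satisfies \textup{(i)} and \textup{(ii)}, then every floor sum $N$ satisfies $\sum_{\ell\in A}N(\ell)\ge\sum_{g\in B}N(g)$.
\end{lemma}

\begin{proof}
For $N(\ell)=\mu\ell+\sum_i\lfloor\ell s_i\rfloor$ the linear terms cancel by (i), so the difference of the two sides is $\sum_iD(s_i)$, which is nonnegative by (ii).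
\end{proof}

\begin{example}\label{ex:16}
The pair $A=\{x+y\}$, $B=\{x,y\}$ satisfies (i), and (ii) by \eqref{eq:carry}; the inequality is superadditivity. A pair of a different nature is $A=\{1,6\}$, $B=\{2,2,3\}$. Here $D(s)=\lfloor s\rfloor+\lfloor6s\rfloor-2\lfloor2s\rfloor-\lfloor3s\rfloor$ has period $1$ and is constant on $[\frac j6,\frac{j+1}6)$, with values $0,1,1,0,0,1$ for $j=0,\dots,5$. So every floor sum satisfies
\[
N(1)+N(6)\ge2N(2)+N(3).
\]
This does not follow from superadditivity: the function on $\mathbb Z_{\ge0}$ that is $-1$ at $1$ and $0$ elsewhere is superadditive and violates it. If $N$ represents $\langle2,3\rangle$, then $N(1)<0\le N(2),N(3)$, and the inequality forces $N(6)>0$. There is no contradiction, because $6\in\langle2,3\rangle$. Condition (iii) asks for an inequality whose left side can consist of gaps only; both pairs in this example violate it.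
\end{example}

\begin{proposition}\label{prop:obstruct}
Let $(A,B)$ be an obstruction pair.
\begin{itemize}
\item[(1)] A numerical semigroup $S$ with $A\cap S=\emptyset$ and $B\subset S$ is not representable.
\item[(2)] The set $S(A,B)=\langle B\rangle\cup\{x\in\mathbb Z:x>\max A\}$ is such a semigroup, and its Frobenius number is $\max A$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) If $S=\{\ell\ge0:N(\ell)\ge0\}$ with $N$ as in \eqref{eq:pinkham}, then $N<0$ on $A\ne\emptyset$ and $N\ge0$ on $B$, so $\sum_AN<0\le\sum_BN$, contrary to Lemma~\ref{lem:ineq}.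

(2) A sum of two elements lies in $\langle B\rangle$ if both do, and exceeds $\max A$ otherwise. The set contains $B$, and it misses $A$ by (iii). In particular it misses $\max A$ and contains all larger integers.
\end{proof}

Condition (ii) concerns all real $s$. The next lemma reduces it to finitely many $s$ in $(0,\frac12]$, at the price of an upper bound for $D$. A rational number has \emph{denominator at most $Q$} if it equals $j/k$ with integers $j$ and $1\le k\le Q$.

\begin{lemma}\label{lem:D}
Let $(A,B)$ satisfy \textup{(i)}, and let $Q$ be a positive integer.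
\begin{itemize}
\item[(1)] $D(s+1)=D(s)$ and $D(s)=\sum_{g\in B}\{gs\}-\sum_{\ell\in A}\{\ell s\}$.
\item[(2)] If $r$ is the largest rational number $\le s$ of denominator at most $Q$, then $\lfloor ks\rfloor=\lfloor kr\rfloor$ for $1\le k\le Q$. Thus $D(s)=D(r)$ if $Q\ge\max(A\cup B)$.
\item[(3)] $D(-s)=|B|-|A|-\lim_{u\uparrow s}D(u)$.
\item[(4)] If \textup{(ii)} holds, then $0\le D(s)\le|B|-|A|$ for all $s$. Conversely, if these two inequalities hold for all $s\in(0,\frac12]$, then \textup{(ii)} holds.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Use $\lfloor k(s+1)\rfloor=\lfloor ks\rfloor+k$ and $\lfloor ks\rfloor=ks-\{ks\}$; the linear terms cancel by~(i).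

(2) Let $j=\lfloor ks\rfloor$. Then $j/k\le s$ has denominator at most $Q$, so $j/k\le r\le s$ and $j\le\lfloor kr\rfloor\le\lfloor ks\rfloor=j$.

(3) For real $v$ we have $\lfloor-v\rfloor=-\lceil v\rceil$ and $\lceil v\rceil=1+\lim_{w\uparrow v}\lfloor w\rfloor$. Hence
\[
D(-s)=\sum_{g\in B}\lceil gs\rceil-\sum_{\ell\in A}\lceil\ell s\rceil=|B|-|A|-\lim_{u\uparrow s}D(u).
\]

(4) Assume (ii). By (2), $D$ is constant on $[s,s+\varepsilon)$ for some $\varepsilon>0$, so (3) gives $D(s)=|B|-|A|-D(-s-\varepsilon)\le|B|-|A|$. Conversely, assume the inequalities on $(0,\frac12]$. Then $D\ge0$ on $(0,\frac12]$, $D(0)=0$, and $D\ge0$ on $(-\frac12,0)$ by (3) and the upper bound. Periodicity covers all other $s$.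
\end{proof}

\begin{remark}
By Landau's theorem (1900), (i) and (ii) say that $\prod_{\ell\in A}(\ell n)!\big/\prod_{g\in B}(gn)!$ is a balanced factorial ratio that is an integer for all $n\ge0$. The link is Legendre's formula: the exponent of a prime $p$ in the ratio is $\sum_{j\ge1}D(n/p^j)$. The pairs of Example~\ref{ex:16} give the binomial coefficients $\binom{(x+y)n}{xn}$ and the ratio $n!\,(6n)!/((2n)!^2(3n)!)$.
\end{remark}

\section{The criterion}\label{sec:crit}

The sign conditions on $N$ are linear in the multiplicities with which the blocks $\lfloor r\ell\rfloor$ occur, and by Lemma~\ref{lem:D}(2) only finitely many $r$ matter. Representability is thus a linear feasibility problem, and obstruction pairs are its dual certificates. We use the following form of the alternative.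

\medskip\noindent\textbf{Farkas' lemma over $\mathbb Q$.} \emph{Let $a_1,\dots,a_J\in\mathbb Q^d$ and $\beta_1,\dots,\beta_J\in\mathbb Q$. The system $a_j\cdot x\ge\beta_j$ $(1\le j\le J)$ has no solution $x\in\mathbb Q^d$ if and only if there are rationals $y_j\ge0$ with $\sum_jy_ja_j=0$ and $\sum_jy_j\beta_j>0$.}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
The ``if'' part is Proposition~\ref{prop:obstruct}(1). For the converse, let $S\ne\mathbb Z_{\ge0}$, let $G$ be a finite set of positive integers generating $S$, let $L\ne\emptyset$ be the set of gaps, and let $Q=\max(G\cup L)$. Let $R$ be the set of rationals in $[0,1)$ of denominator at most $Q$. Consider the system in the unknowns $\mu$ and $\lambda_r$ $(r\in R)$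
\begin{equation}\label{eq:LP}
\mu g+\sum_{r\in R}\lambda_r\lfloor rg\rfloor\ge0\ \ (g\in G),\qquad-\mu\ell-\sum_{r\in R}\lambda_r\lfloor r\ell\rfloor\ge1\ \ (\ell\in L),\qquad\lambda_r\ge0\ \ (r\in R).
\end{equation}
We show that $S$ has an obstruction pair if \eqref{eq:LP} has no rational solution, and that $S$ is representable otherwise.

\emph{No solution.} Farkas' lemma gives rational multipliers $w_g,u_\ell,y_r\ge0$ for the three groups of inequalities. The coefficient of $\mu$, the coefficients of the $\lambda_r$ and the right-hand sides give
\[
\sum_gw_gg=\sum_\ell u_\ell\ell,\qquad\sum_\ell u_\ell\lfloor r\ell\rfloor-\sum_gw_g\lfloor rg\rfloor=y_r\ge0\ \ (r\in R),\qquad\sum_\ell u_\ell>0 .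
\]
After clearing denominators, the $u_\ell$ and $w_g$ are integers. Let $A$ contain $\ell\in L$ with multiplicity $u_\ell$ and let $B$ contain $g\in G$ with multiplicity $w_g$. Then $A\ne\emptyset$, (i) holds, and so $B\ne\emptyset$. We have $D\ge0$ on $R$, hence on $[0,1)$ by Lemma~\ref{lem:D}(2) and on $\mathbb R$ by Lemma~\ref{lem:D}(1). Finally $A\subset L$ and $\langle B\rangle\subset S$, which gives (iii), $A\cap S=\emptyset$ and $B\subset S$.

\emph{A solution exists.} Multiplying by a common denominator preserves \eqref{eq:LP}, so there is an integral solution. The floor sum $N(\ell)=\mu\ell+\sum_r\lambda_r\lfloor r\ell\rfloor$ is negative on $L$ and nonnegative on $G$; as $N(0)=0$ and $N$ is superadditive, it is nonnegative on $S$. So $S=\{\ell\ge0:N(\ell)\ge0\}$. It remains to bring $N$ into the form \eqref{eq:pinkham}. The term $r=0$ vanishes. For $0<r<1$ write $r=1-\omega/\alpha$ with $0<\omega<\alpha$ coprime; then $\lfloor r\ell\rfloor=\ell-\lceil\ell\omega/\alpha\rceil$. Listing the pair $(\alpha,\omega)$ exactly $\lambda_r$ times, we get $N(\ell)=b_0\ell-\sum_{i=1}^\nu\lceil\ell\omega_i/\alpha_i\rceil$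 with the integer $b_0=\mu+\sum_{r\ne0}\lambda_r$.

The sign of $e=-b_0+\sum_i\omega_i/\alpha_i$ is forced by the finiteness of $L$. Let $\alpha\ge1$ be a common multiple of the $\alpha_i$. Then $N(\ell+\alpha k)=N(\ell)-e\alpha k$. For $\ell\in L$ and $k$ large, $\ell+\alpha k\in S$, so $N(\ell+\alpha k)\ge0>N(\ell)$ and $e<0$. Moreover $\nu\ge1$, for $N(\ell)=b_0\ell$ cannot be negative at one positive integer and nonnegative at another. Replacing $N$ by $3N$ triples $b_0$ and $e$, repeats each leg three times and does not change signs, so we may assume $\nu\ge3$. Thus $S=\mathcal S_\Gamma$ for the graph $\Gamma$ with these Seifert invariants.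
\end{proof}

\section{The shape of an obstruction pair}\label{sec:shape}

Before constructing obstruction pairs we record two constraints on them. They settle the case $f_S<2m$ and indicate where to look.

\begin{lemma}\label{lem:shape}
If $(A,B)$ is an obstruction pair, then $|B|>|A|$ and $\max A\ge2\min B$.
\end{lemma}

\begin{proof}
Let $q=\max(A\cup B)$. Then $D(1/q)$ is the multiplicity of $q$ in $A$ minus its multiplicity in $B$. By (iii), $A$ and $B$ are disjoint, so $D(1/q)\ne0$, and Lemma~\ref{lem:D}(4) gives $0<D(1/q)\le|B|-|A|$. Now let $b=\min B$. From $D(1/b)\ge0$ we get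
\[
\sum_{\ell\in A}\lfloor\ell/b\rfloor\ge\sum_{g\in B}\lfloor g/b\rfloor\ge|B|>|A| ,
\]
so some $\ell\in A$ has $\lfloor\ell/b\rfloor\ge2$.
\end{proof}

\begin{proposition}\label{prop:2m}
If $S$ is a non-representable numerical semigroup with least positive element $m$, then $f_S>2m$.
\end{proposition}

\begin{proof}
By Example~\ref{ex:simple}, $S\ne\mathbb Z_{\ge0}$. Take $(A,B)$ from Theorem~\ref{thm:crit}. Since $\max A$ is a gap and $\min B\ge m$, Lemma~\ref{lem:shape} gives $f_S\ge\max A\ge2m$, and $f_S\ne2m$ because $2m\in S$.
\end{proof}

This proves the first statement of Theorem~\ref{thm:depth}.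

\section{Doubling}\label{sec:double}

Symmetry relates $x$ to $f_T-x$, and these have opposite parity when $f_T$ is odd. So symmetry need not constrain the even part of $T$ at all: one prescribes the even elements and lets symmetry dictate the odd ones.

\begin{lemma}\label{lem:double}
Let $S$ be a numerical semigroup, $f=f_S$, and let $F>0$ be an odd integer with $F>3f$. Then
\[
T=\{2s:s\in S\}\cup\{F-2x:x\in\mathbb Z\setminus S\}
\]
is a symmetric numerical semigroup with $f_T=F$, and $2\ell\in T$ if and only if $\ell\in S$.
\end{lemma}

\begin{proof}
The first set consists of even numbers and the second of odd numbers, which gives the last claim and also the rule: $F-2x\in T$ if and only if $x\notin S$. Note that $F>2f$, since either $f\ge1$ or $f=-1$.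

If $x\notin S$ then $x\le f$, so $F-2x\ge F-2f>0$. Hence $0\in T\subseteq\mathbb Z_{\ge0}$.

Let $s,s'\in S$ and $x,x'\in\mathbb Z\setminus S$. We have $2s+2s'=2(s+s')\in T$. Next, $2s+(F-2x)=F-2(x-s)$, and $x-s\notin S$, since otherwise $x=(x-s)+s\in S$. Finally, $(F-2x)+(F-2x')=2(F-x-x')$ with $F-x-x'\ge F-2f>f$, so $F-x-x'\in S$. Thus $T$ is closed under addition.

We have $F=F-2\cdot0\notin T$ because $0\in S$. An odd number larger than $F$ is $F-2x$ with $x<0$, so it lies in $T$. An even number larger than $F$ is $2y$ with $y>F/2>f$, so it lies in $T$. Hence $f_T=F$.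

For even $y\in\mathbb Z$ we have $F-y=F-2(y/2)\in T\iff y/2\notin S\iff y\notin T$. For odd $y$, apply this to the even number $F-y$. So $T$ is symmetric.
\end{proof}

For $S=\langle2,3\rangle$ and $F=5$ one obtains $T=\{0,3,4,6,7,\dots\}=\langle3,4\rangle$. The full strength of $F>3f$ is used only for the sum of two odd elements; for $F=3f$ it fails, since $F-2f=f$ would lie in $T$ while $2f$ would not.

\begin{proposition}\label{prop:half}
Let $(A,B)$ be an obstruction pair and $S=S(A,B)$. Every numerical semigroup $T$ with $\{\ell:2\ell\in T\}=S$ is non-representable.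
\end{proposition}

\begin{proof}
Let $2A$, $2B$ be the multisets of doubled elements. They satisfy (i); they satisfy (ii) since $D_{2A,2B}(s)=D_{A,B}(2s)$; and they satisfy (iii) since $\langle2B\rangle=2\langle B\rangle$. From $A\cap S=\emptyset$ and $B\subset S$ we get $2A\cap T=\emptyset$ and $2B\subset T$. Apply Proposition~\ref{prop:obstruct}(1) to $(2A,2B)$.
\end{proof}

Different values of $F$ give different semigroups $T$, so Theorem~\ref{thm:sym} follows as soon as one obstruction pair is found.

\section{Random obstruction pairs}\label{sec:random}

Conditions (ii) and (iii) pull in opposite directions. The evident way to obtain (ii) is to let each element of $A$ be a sum of elements of $B$, and this is what (iii) forbids. The smallest case shows the tension. Let $B=\{4,4,5,5\}$. The choice $A=\{9,9\}$ satisfies (i) and (ii), by \eqref{eq:carry}, but not (iii). Moving the elements of $A$ apart while keeping their sum, we get $A=\{7,11\}$, which consists of gaps of $\langle4,5\rangle=\{0,4,5,8,9,10,12,\dots\}$; now (i) and (iii) hold, but $D(\frac14)=1+2-2-2=-1$.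

The way out is that $D$ is a sum of functions of the individual elements and does not see how they are matched. Let $X,Y$ be independent random integers. By \eqref{eq:carry},
\begin{equation}\label{eq:p}
\mathbb E\{sX\}+\mathbb E\{sY\}-\mathbb E\{s(X+Y)\}=p(s),\qquad p(s):=\mathbb P\big(\{sX\}+\{sY\}\ge1\big),
\end{equation}
and the left side depends only on the three laws separately. Draw samples of $X$ and of $Y$ for $B$, and draw samples of $X+Y$ for $A$ \emph{independently of them}. Then $D(s)$ has the same expectation as in the matched situation. Where $p(s)$ stays away from $0$ and $1$, concentration keeps $D(s)$ in the window $[0,|B|-|A|]$ of Lemma~\ref{lem:D}(4). If all numbers have size about $n$, only $O(n^2)$ values of $s$ matter, so $O(\ln n)$ samples suffice. With so few generators, $\langle B\rangle$ is sparse at scale $n$, and $A$ misses it.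

Two points need care. Condition (i) must hold exactly, which we arrange by adding to each sample its mirror image. And $p(s)$ does approach $0$ for small $s$, where concentration says nothing; for such $s$ we need the inequalities to hold for every outcome, which is the role of alternative (a) below. The tool for concentration is the following.

\medskip\noindent\textbf{Hoeffding's inequality.} \emph{If $D_1,\dots,D_K$ are independent random variables with values in an interval of length $\Lambda$, then for $\tau>0$}
\[
\mathbb P\Big(\Big|\sum_iD_i-\mathbb E\sum_iD_i\Big|\ge\tau\Big)\le2\exp\Big(-\frac{2\tau^2}{K\Lambda^2}\Big).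
\]

\begin{proposition}\label{prop:random}
Let $0<c\le\frac12$ and $0<\delta\le1$. There is $n_0(c,\delta)$ such that the following holds for $n\ge n_0$. Let $I,I'\subseteq\{n+1,\dots,3n\}$ be sets of consecutive integers with at least $\delta n$ elements each, let $X,Y$ be independent and uniform on $I$ and $I'$, and let $p(s)$ be as in \eqref{eq:p}. Assume that every $s\in(0,\frac12]$ satisfies at least one of the conditions
\begin{itemize}
\item[(a)] $x\mapsto\lfloor sx\rfloor$ is constant on $I+I'$, or it is constant on $I$ and constant on $I'$;
\item[(b)] $c\le p(s)\le1-c$.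
\end{itemize}
Then there is an obstruction pair $(A,B)$ with $B\subset I\cup I'$ and $A\subset I+I'$.
\end{proposition}

\begin{proof}
Let $K=\lceil\frac{27}{2c^2}\ln n\rceil$, $\sigma=\min I+\max I$ and $\sigma'=\min I'+\max I'$. Choose $3K$ independent random integers: for $i=1,\dots,K$, let $x_i$ be uniform on $I$, let $y_i$ be uniform on $I'$, and let $z_i$ have the law of $X+Y$. Put
\[
x_i^*=\sigma-x_i,\qquad y_i^*=\sigma'-y_i,\qquad z_i^*=\sigma+\sigma'-z_i .
\]
The reflections $x\mapsto\sigma-x$ and $y\mapsto\sigma'-y$ permute $I$ and $I'$, so $(\sigma-X,\sigma'-Y)$ has the law of $(X,Y)$, and $x_i^*,y_i^*,z_i^*$ have the laws of $x_i,y_i,z_i$. Let $B$ consist of all $x_i,x_i^*,y_i,y_i^*$ and $A$ of all $z_i,z_i^*$. Then $|B|=4K$, $|A|=2K$, $B\subset I\cup I'$ and $A\subset I+I'$. (The multisets $\{4,4,5,5\}$ and $\{7,11\}$ above are an outcome for $I=I'=\{3,\dots,6\}$ with a single $i$.)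

\emph{Condition \textup{(i)}} always holds, both sums being $K(\sigma+\sigma')$.

\emph{Condition \textup{(ii)}.} By Lemma~\ref{lem:D}(4) it suffices that
\begin{equation}\label{eq:window}
0\le D(s)\le2K
\end{equation}
for all $s\in(0,\frac12]$. All elements of $A\cup B$ are at most $6n$, so by Lemma~\ref{lem:D}(2) and $D(0)=0$ it suffices to have \eqref{eq:window} for the rationals $s\in(0,\frac12]$ of denominator at most $6n$. There are at most $\sum_{q\le6n}q/2=9n^2+\frac32n\le11n^2$ of them. Fix one.

Suppose that (a) holds at $s$. Group the elements into $2K$ triples $(x,y,z)\in I\times I'\times(I+I')$, namely $(x_i,y_i,z_i)$ and $(x_i^*,y_i^*,z_i^*)$, so that $D(s)$ is the sum of the $2K$ terms $\lfloor sz\rfloor-\lfloor sx\rfloor-\lfloor sy\rfloor$. If $\lfloor s\,\cdot\rfloor$ is constant on $I+I'$, then $\lfloor sz\rfloor=\lfloor s(x+y)\rfloor$. If it is constant on $I$ and on $I'$, write $z=x'+y'$ with $x'\in I$, $y'\in I'$; then $\lfloor sx\rfloor=\lfloor sx'\rfloor$ and $\lfloor sy\rfloor=\lfloor sy'\rfloor$. Either way each term is $0$ or $1$ by \eqref{eq:carry}, and \eqref{eq:window} holds for every outcome.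

Suppose that (b) holds at $s$. By Lemma~\ref{lem:D}(1), $D(s)=\sum_{i=1}^KD_i$ with
\[
D_i=\{sx_i\}+\{sx_i^*\}+\{sy_i\}+\{sy_i^*\}-\{sz_i\}-\{sz_i^*\}\in[-2,4].
\]
The $D_i$ are independent, and $\mathbb ED_i=2p(s)$ by \eqref{eq:p}. So $\mathbb ED(s)=2Kp(s)$ lies in $[2cK,2K-2cK]$, and a failure of \eqref{eq:window} forces $|D(s)-\mathbb ED(s)|\ge2cK$. Hoeffding's inequality with $\Lambda=6$ bounds the probability of this by
\[
2\exp\Big(-\frac{2(2cK)^2}{36K}\Big)=2\exp\Big(-\frac{2c^2K}9\Big)\le2n^{-3}.
\]
Summing over $s$, condition (ii) fails with probability at most $11n^2\cdot2n^{-3}=22/n$.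

\emph{Condition \textup{(iii)}.} Elements of $B$ are at least $n+1$ and elements of $A$ are at most $6n$, so an element of $A\cap\langle B\rangle$ is a sum of at most five elements of $B$. Filling each of five slots with $0$ or one of the $4K$ elements of $B$ produces at most $(4K+1)^5$ sums. For every integer $v$, conditioning on $Y$ gives $\mathbb P(X+Y=v)\le1/|I|\le1/(\delta n)$. Each of the $2K$ elements of $A$ has the law of $X+Y$ and is independent of $B$. Hence (iii) fails with probability at most $2K(4K+1)^5/(\delta n)$.

Since $K\le\frac{27}{2c^2}\ln n+1$, the total $22/n+2K(4K+1)^5/(\delta n)$ is less than $1$ for all $n\ge n_0(c,\delta)$, and some outcome is an obstruction pair.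
\end{proof}

\section{An obstruction pair exists}\label{sec:first}

To verify (b) we use a crude sufficient condition. Call a finite set $J$ of integers \emph{$s$-balanced} if at least $|J|/12$ of the $x\in J$ have $\{sx\}<\frac12$ and at least $|J|/12$ have $\{sx\}\ge\frac12$. If $I$ and $I'$ are $s$-balanced, then independence gives
\begin{equation}\label{eq:144}
p(s)\ge\mathbb P(\{sX\}\ge\tfrac12)\,\mathbb P(\{sY\}\ge\tfrac12)\ge\tfrac1{144},\qquad1-p(s)\ge\mathbb P(\{sX\}<\tfrac12)\,\mathbb P(\{sY\}<\tfrac12)\ge\tfrac1{144}.
\end{equation}

\begin{lemma}\label{lem:balanced}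
Let $J$ be a set of $M$ consecutive integers and $0<s\le\frac12$. Then $J$ is $s$-balanced in each of the following cases:
\begin{itemize}
\item[(1)] $s(M-1)\ge\frac32$;
\item[(2)] $J=\{n+1,\dots,3n\}$ with $n\ge3$, and $s\ge\frac1{3n}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $H_k=[\frac k2,\frac{k+1}2)$ for $k\in\mathbb Z$, so that $\{sx\}<\frac12$ if and only if $sx\in H_k$ with $k$ even. The points $sx$ $(x\in J)$ increase in steps of $s\le\frac12$, so they skip no $H_k$ and meet exactly a run $H_a,\dots,H_b$. Put $r=b-a+1$ and $h=\lfloor\frac1{2s}\rfloor\ge1$. Each $H_k$ contains $h$ or $h+1$ points of $s\mathbb Z$, because a half-open interval of length $\frac1{2s}$ contains $h$ or $h+1$ integers. For $a<k<b$ these points lie between $s\min J$ and $s\max J$, so they come from $J$. Thus every $H_k$ contains at most $h+1$ of our points, every interior $H_k$ contains at least $h$, and $M\le r(h+1)\le2hr$.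

Suppose $r\ge4$. Among the $r-2$ interior indices each parity occurs at least $\lfloor\frac{r-2}2\rfloor$ times. This is at least $\frac r6$: for $r=4$ it reads $1\ge\frac23$, and for $r\ge5$ we have $\lfloor\frac{r-2}2\rfloor\ge\frac{r-3}2\ge\frac r6$. So each parity receives at least $hr/6\ge M/12$ points, and $J$ is $s$-balanced.

In case (1) the points lie in a half-open interval of length $\frac r2$, so $\frac32\le s(M-1)<\frac r2$ and $r\ge4$.

In case (2) we have $M=2n$ and $h+1\le\frac{3n}2+1$, so at least $2n-\frac{3n}2-1=\frac n2-1\ge\frac n6=\frac M{12}$ points lie outside any given $H_k$. Hence $r\ge2$. If $r=2$, the points outside one set are those in the other, so each parity has at least $M/12$ points. If $r=3$, the two outer sets have the same parity and together contain at least $M/12$ points, and the middle set contains at least $h\ge M/6$ points, as $M\le2hr=6h$.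
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
Take $I=I'=\{n+1,\dots,3n\}$, $\delta=1$, $c=\frac1{144}$ and $n\ge\max(3,n_0(c,\delta))$. For $0<s<\frac1{3n}$ the function $\lfloor s\,\cdot\rfloor$ vanishes on $I=I'$, so (a) holds. For $\frac1{3n}\le s\le\frac12$, Lemma~\ref{lem:balanced}(2) and \eqref{eq:144} give (b). Proposition~\ref{prop:random} yields an obstruction pair $(A,B)$. Let $S=S(A,B)$. By Proposition~\ref{prop:half}, every numerical semigroup $T$ with $\{\ell:2\ell\in T\}=S$ is non-representable, and Lemma~\ref{lem:double} gives a symmetric one with Frobenius number $F$ for every odd $F>3f_S$.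
\end{proof}

\section{Frobenius number between $2m$ and $3m$}\label{sec:three}

To obtain $f_S<3m$ we want $B\subset(n,\infty)$ and $A\subset(0,3n]$. A single short interval does not fit Proposition~\ref{prop:random}. Indeed, let $I=I'\subset(n,\frac32n]$ with $|I|\ge2$ and $s=1/\max I$. Then $\lfloor s\,\cdot\rfloor$ takes the values $0,1$ on $I$ and $1,2$ on $I+I$, so (a) fails; and $\{sX\}+\{sY\}=s(X+Y)>1$ whenever $X,Y<\max I$, so $p(s)\ge(1-1/|I|)^2$ and (b) fails for large $n$. The cause is that $s$ sends an endpoint of $I$ and an endpoint of $I+I$ to integers simultaneously. We take two intervals whose endpoints avoid such coincidences. Let $n\ge20$ be a multiple of $10$ and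
\[
I=\{n+1,\dots,1.2n\},\qquad I'=\{1.3n+1,\dots,1.7n\},\qquad I+I'=\{2.3n+2,\dots,2.9n\}.
\]
Write $s=t/n$. For $t\ge10$ Lemma~\ref{lem:balanced} will apply. For $t\le10$ the points $sx$ cross only a few integers, and we compare $p(s)$ with its limit as $n\to\infty$ in order to get a constant $c$ independent of $n$. Let $U,V$ be independent and uniform on $(1,1.2]$ and $(1.3,1.7]$, and put
\[
P(t)=\mathbb P\big(\{tU\}+\{tV\}\ge1\big).
\]
The values of $t$ at which (a) can fail will be seen to lie in the set $W$ of all $t\in(0,10]$ for which there are integers $k,k'\ge1$ with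
\begin{equation}\label{eq:W}
2.3t\le k\le2.9t\qquad\text{and}\qquad\big(t\le k'\le1.2t\ \text{ or }\ 1.3t\le k'\le1.7t\big).
\end{equation}
Here $k\le29$ and $k'\le17$, each choice confines $t$ to a closed set, and $t\ge k/2.9>0.3$. So $W$ is a compact subset of $[0.3,10]$ that does not depend on $n$.

\begin{lemma}\label{lem:open}
For $t\in W$, at least one of the open intervals $(t,1.2t)$, $(1.3t,1.7t)$, $(2.3t,2.9t)$ contains an integer.
\end{lemma}

\begin{proof}
Suppose not. An open interval of length greater than $1$ contains an integer, so $0.6t\le1$ and $k\le2.9\cdot\frac53<5$. The integers $k,k'$ of \eqref{eq:W} must be endpoints. Thus $t=10k/q$ with $q\in\{23,29\}$, and $t=10k'/j$ with $j\in\{10,12,13,17\}$. Equating gives $jk=qk'$. The prime $q$ does not divide $j$, so it divides $k$, which is impossible for $1\le k\le4$.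
\end{proof}

\begin{lemma}\label{lem:P}
For $t\in W$ we have $0<P(t)<1$.
\end{lemma}

\begin{proof}
Suppose that $(t,1.2t)$ contains an integer. Then for every $\varepsilon>0$ the events $\{tU\}>1-\varepsilon$ and $\{tU\}<\varepsilon$ have positive probability, since $tU$ can fall just below or just above that integer. As $tV$ is almost surely not an integer, $\varepsilon<\{tV\}<1-\varepsilon$ has positive probability for small $\varepsilon$. Together with this event, the first event gives $\{tU\}+\{tV\}>1$ and the second gives $\{tU\}+\{tV\}<1$. By independence $0<P(t)<1$. If $(1.3t,1.7t)$ contains an integer, exchange the roles of $U$ and $V$.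

Suppose that neither interval contains an integer. Then $\lfloor tU\rfloor=k_1$ and $\lfloor tV\rfloor=k_2$ almost surely for some integers $k_1,k_2$, and $(2.3t,2.9t)\subseteq[k_1+k_2,k_1+k_2+2]$. By Lemma~\ref{lem:open} the open interval $(2.3t,2.9t)$ contains an integer, which can only be $k_1+k_2+1$. Almost surely, $\{tU\}+\{tV\}\ge1$ is equivalent to $t(U+V)\ge k_1+k_2+1$. Since $t(U+V)$ has positive density on $(2.3t,2.9t)$, it falls on each side of this integer with positive probability.
\end{proof}

\begin{lemma}\label{lem:approx}
The function $P$ is continuous on $[0.3,10]$, and $|p(t/n)-P(t)|\le40000/n$ for $t\in[0.3,10]$.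
\end{lemma}

\begin{proof}
Fix $t\in[0.3,10]$ and let $u',v'$ be random variables on the same space as $U,V$ with $|u'-tU|\le\eta$ and $|v'-tV|\le\eta$. We claim that
\begin{equation}\label{eq:eta}
\big|\mathbb P(\{u'\}+\{v'\}\ge1)-P(t)\big|\le4000\,\eta .
\end{equation}
We may assume $\eta\le\frac14$. By \eqref{eq:carry}, whether $\{u\}+\{v\}\ge1$ is determined by $\lfloor u\rfloor$, $\lfloor v\rfloor$ and $\lfloor u+v\rfloor$. So the two events differ only if $tU$ or $tV$ is within $\eta$ of an integer, or $t(U+V)$ is within $2\eta$ of an integer. The three variables take values in $[0,29]$, so only the $30$ integers $0,\dots,29$ are relevant. The densities of $tU$ and $tV$ are at most $\frac1{0.2t}\le\frac1{0.06}$, and so is the density of $t(U+V)$, as a convolution with a probability density. The exceptional probability is at most $30\,(2\eta+2\eta+4\eta)/0.06=4000\,\eta$.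

For continuity, apply \eqref{eq:eta} to $u'=t'U$, $v'=t'V$ with $\eta=1.7|t-t'|$. For the second statement, $X=\lceil nU\rceil$ and $Y=\lceil nV\rceil$ are independent and uniform on $I$ and $I'$, because $n$, $1.2n$, $1.3n$, $1.7n$ are integers. The variables $u'=tX/n$ and $v'=tY/n$ are within $\eta=10/n$ of $tU$ and $tV$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:depth}]
The first statement is Proposition~\ref{prop:2m}. For the second, Lemmas~\ref{lem:P} and~\ref{lem:approx} and the compactness of $W$ give $c_1>0$ with $2c_1\le P\le1-2c_1$ on $W$. Let $c=\min(c_1,\frac1{144})$ and $\delta=\frac15$, and let $n$ be a multiple of $10$ with $n\ge\max(20,\,40000/c_1,\,n_0(c,\delta))$. The sets $I,I'$ lie in $\{n+1,\dots,3n\}$ and have $\frac n5$ and $\frac{2n}5$ elements. We check the hypothesis of Proposition~\ref{prop:random} at $s=t/n\in(0,\frac12]$.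

If $t\ge10$, then $s(|I|-1)=t(\frac15-\frac1n)\ge10\cdot\frac3{20}=\frac32$, and $|I'|>|I|$. By Lemma~\ref{lem:balanced}(1) both sets are $s$-balanced, and \eqref{eq:144} gives (b).

Let $0<t\le10$ and suppose that (a) fails. Then $\lfloor s\,\cdot\rfloor$ is non-constant on $I+I'$, so some integer $k$ satisfies $2.3t<s\min(I+I')<k\le s\max(I+I')=2.9t$. It is also non-constant on $I$ or on $I'$, so some integer $k'$ satisfies $t<s\min I<k'\le1.2t$ or $1.3t<s\min I'<k'\le1.7t$. Hence $t\in W$, and Lemma~\ref{lem:approx} gives $c_1\le p(s)\le1-c_1$, which implies (b).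

Proposition~\ref{prop:random} yields an obstruction pair with $B\subset(n,1.7n]$ and $A\subset(2.3n,2.9n]$. By Proposition~\ref{prop:obstruct}, $S=S(A,B)$ is non-representable with $f_S=\max A$. Since $\min B<\max A$, its least positive element is $m=\min B>n$, so $f_S\le2.9n<3m$. Finally $f_S>2m$ by Proposition~\ref{prop:2m}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Zsolt Baja and Tam\'as L\'aszl\'o,
\emph{Flat semigroups and weighted homogeneous surface singularities},
arXiv:2302.14675 (2023).

\end{thebibliography}
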